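# A Schur space with the symmetric strong diameter two property

All Banach spaces are real and nontrivial. For a Banach space $X$ we write $B_X$ for the closed unit ball, $S_X$ for the unit sphere and $X^*$ for the dual. "Contains $c_0$" always means: contains a linearly isomorphic copy of $c_0$.

## 1. Almost square spaces contain $c_0$

**Definition.** A Banach space $X$ is *almost square* (ASQ) if whenever $n\in\mathbb N$ and $x_1,\dots,x_n\in S_X$, there is a sequence $(y_k)\subset S_X$ with $\|x_i\pm y_k\|\to_k 1$ for every $i$.

The model is $c_0$ with $y_k=e_k$: for $x\in S_{c_0}$ we have $\|x\pm e_k\|\le\max(1,1+|x(k)|)\to1$, and $\|x\pm e_k\|\ge 1$ for large $k$ because $x$ attains its norm at some fixed coordinate. The first result says that the model sits inside every example. It is stated in Abrahamsen, Langemets, Lima, *Almost square Banach spaces*, J. Math. Anal. Appl. 434 (2016). We prove it, because the argument is the natural first attempt at today's problem.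

**Proposition 1.** Every ASQ space contains $c_0$.

*Proof.* Put $\delta_k=2^{-k-3}$, so that $\prod_{k\ge1}(1+2\delta_k)\le\exp\big(\sum_k2^{-k-2}\big)=e^{1/4}<\frac32$. Pick any $y_1\in S_X$. Given $y_1,\dots,y_k\in S_X$, let $V_k$ be their span and let $A$ be a finite $\delta_k$-net of the compact set $S_{V_k}$. Since $X$ is ASQ and $A$ is a finite subset of $S_X$, there is $y_{k+1}\in S_X$ with $\|a\pm y_{k+1}\|\le1+\delta_k$ for all $a\in A$. Hence $\|v\pm y_{k+1}\|\le1+2\delta_k$ for all $v\in S_{V_k}$.

For fixed $v_0\in S_{V_k}$ the function $(s,t)\mapsto\|sv_0+ty_{k+1}\|$ is convex, so on the square $|s|,|t|\le1$ it is bounded by its values at the corners, that is, by $1+2\delta_k$. By homogeneity,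
$$\|v+ty_{k+1}\|\le(1+2\delta_k)\max(\|v\|,|t|)\qquad(v\in V_k,\ t\in\mathbb R).$$
By induction on $K$ this gives, for all scalars,
$$\Big\|\sum_{i=1}^Ka_iy_i\Big\|\le\prod_{k<K}(1+2\delta_k)\,\max_i|a_i|\le\tfrac32\max_i|a_i|.$$

For the lower bound, let $x=\sum_{i\le K}a_iy_i$, choose $k$ with $|a_k|=\max_i|a_i|=:M$, and put $x'=a_ky_k-\sum_{i\ne k}a_iy_i$. The upper bound applies to $x'$ too, and $x+x'=2a_ky_k$ has norm $2M$, so $\|x\|\ge2M-\frac32M=\frac12M$. Thus $e_i\mapsto y_i$ extends to an isomorphism of $c_0$ onto the closed span of $(y_i)$. $\square$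

The hypothesis was used at one place: the points $a\in A$ were *prescribed*, and we asked for a direction $y$ that moves all of them without leaving the ball by more than $\delta_k$. What changes if we may not prescribe the points, but only the regions of the ball in which they lie?

## 2. Prescribing slices instead of points

**Definition.** A *slice* of $B_X$ is a set $S(B_X,x^*,\alpha)=\{x\in B_X: x^*(x)>1-\alpha\}$ with $x^*\in S_{X^*}$ and $\alpha>0$.

**Definition.** $X$ has the *symmetric strong diameter 2 property* (SSD2P) if for every finite family $S_1,\dots,S_n$ of slices of $B_X$ and every $\varepsilon>0$ there are $x_i\in S_i$ and $y\in B_X$, independent of $i$, with $x_i\pm y\in S_i$ for all $i$ and $\|y\|>1-\varepsilon$.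

Checking membership in the slices becomes easy with the following remark.

**Lemma 2.** Let $x^*\in S_{X^*}$, $\alpha>0$, $\|x\pm y\|\le1$ and $x^*(x)>1-\alpha/2$. Then $x\in S(B_X,x^*,\alpha)$ and $x\pm y\in S(B_X,x^*,\alpha)$.

*Proof.* The point $x$ is the midpoint of $x+y$ and $x-y$, so $\|x\|\le1$. From $x^*(x\pm y)\le1$ we get $x^*(x)+|x^*(y)|\le1$, so $|x^*(y)|<\alpha/2$ and $x^*(x\pm y)>1-\alpha$. $\square$

**Example (ASQ implies SSD2P).** Let $X$ be ASQ, let the slices be given by $x_i^*$ and $\alpha_i$, and let $\alpha=\min(1,\min_i\alpha_i)$. Choose $u_i\in S_X$ with $x_i^*(u_i)>1-\alpha/4$, and then $y_k\in S_X$ such that $\lambda:=\max(1,\max_i\|u_i\pm y_k\|)$ is so close to $1$ that $(1-\alpha/4)/\lambda>1-\alpha/2$ and $1/\lambda>1-\varepsilon$. Lemma 2 applies to $x_i=u_i/\lambda$ and $y=y_k/\lambda$.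

**Example ($C[0,1]$).** This space is not ASQ: for $x_1=1$ and any $y$ with $\|y\|=1$, one of $\|1\pm y\|$ equals $2$. It does have the SSD2P. Let the slices be given by measures $\mu_i$ of total variation $1$ and by $\alpha_i$, and let $\alpha=\min_i\alpha_i$. Choose $f_i$ in the unit ball with $\mu_i(f_i)>1-\alpha/4$. Among infinitely many disjoint open intervals there is one, $U$, with $|\mu_i|(U)<\alpha/4$ for all $i$. Let $0\le y\le1$ be continuous, supported in $U$, with maximum $1$, and put $x_i=f_i(1-y)$. Then $|x_i\pm y|\le(1-y)+y=1$ and $\mu_i(x_i)\ge\mu_i(f_i)-|\mu_i|(U)>1-\alpha/2$, so Lemma 2 applies. The points $f_i$ had to be *moved* to $f_i(1-y)$, which may be at distance close to $1$ from $f_i$, but this is hardly visible to the functionals $\mu_i$.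

**Example (two spaces without the SSD2P).** In $\mathbb R$ the slice $(\frac12,1]$ allows only $|y|<\frac14$. In $\ell_1$ take $S=\{x\in B_{\ell_1}:x(1)>1-\alpha\}$. If $x\pm y\in S$, then $x(1)+|y(1)|\le1$ and $x(1)-|y(1)|>1-\alpha$, so $|y(1)|<\alpha/2$. The part of $x\pm y$ outside the first coordinate has norm less than $\alpha$ for both signs, hence so does that of $y$. So $\|y\|<\frac32\alpha$, which is small for small $\alpha$.

**Where the proof of Proposition 1 stops.** In a space with only the SSD2P we cannot ask for a direction $y_{k+1}$ that moves the points of the net $A\subset S_{V_k}$. We may put each $a\in A$ into a slice $S_a$, but the SSD2P then returns points $x_a\in S_a$ of its own choice, and $x_a$ need be neither close to $a$ nor in $V_k$. The example of $C[0,1]$ shows that the obstacle is real: for $a=1$ *no* norm-one direction $y$ keeps both $\|a\pm y\|$ near $1$. The space $C[0,1]$ contains $c_0$ all the same, so it settles nothing.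

**Problem.** Determine whether every Banach space with the SSD2P contains $c_0$. The source of the problem is Haller, Langemets, Lima, Nadel, "Symmetric strong diameter two property", arXiv:1804.01705 (2018).

One reason to ask: every Banach space containing $c_0$ can be equivalently renormed to have the SSD2P, in fact even to be ASQ. A positive answer would make "has an equivalent norm with the SSD2P" the same as "contains $c_0$". The answer is negative, and in a strong form.

## 3. The Schur property and the two theorems

**Definition.** A Banach space has the *Schur property* (is *Schur*) if its weakly null sequences are norm null.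

Schur's theorem says that $\ell_1$ is Schur. The space $c_0$ is not: $(e_k)$ is weakly null and $\|e_k\|=1$. The property passes to isomorphic copies and to closed subspaces (a sequence that is weakly null in the subspace is weakly null in the whole space). So a Schur space contains no $c_0$.

Write $\operatorname{dens}X$ for the least cardinality of a dense subset of $X$. A subspace is *1-complemented* if it is the range of a projection of norm $1$.

**Theorem A.** There is a separable Banach space with the SSD2P and the Schur property. In particular it contains no isomorphic copy of $c_0$.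

**Theorem B.** Let $Y,G$ be nontrivial Banach spaces. There is a Banach space $X$ with $\operatorname{dens}X=\max(\operatorname{dens}Y,\operatorname{dens}G)$ such that:

1. $Y$ is isometric to a 1-complemented subspace of $X$.
2. For every finite family $S_1,\dots,S_n$ of slices of $B_X$ there are $x_i\in S_i$ and a subspace $G'\subset X$ isometric to $G$ with $x_i+B_{G'}\subset S_i$ for all $i$. In particular $X$ has the SSD2P, and one may take $\|y\|=1$.
3. $X$ has the Schur property if and only if both $Y$ and $G$ have it.
4. $X$ contains $c_0$ if and only if $Y$ or $G$ contains $c_0$.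

The radius $1$ in (2) is optimal: $x_i\pm y\in B_X$ forces $\|y\|=\frac12\|(x_i+y)-(x_i-y)\|\le1$. Theorem A is the case $Y=G=\mathbb R$ of (2) and (3). On a first reading put $Y=G=\mathbb R$ everywhere; then $g\in G$ is just a number.

There is a tension to resolve. The Schur property suggests norms built like that of $\ell_1$, and we just saw $\ell_1$ fail the SSD2P. Directions $y$ with $\|x\pm y\|\le1$ suggest $\ell_\infty$-sums, and those produce $c_0$.

## 4. Averages, and three constructions that fail

Slices do not see points; they see functionals. If $d$ lies deep in a slice and $d$ is almost the *average* of $m$ points of the ball, then most of these points lie in the slice. With $m$ large compared with the number of slices, a single index serves for all slices.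

**Lemma 3.** Let $x_1^*,\dots,x_n^*\in S_{X^*}$, $\alpha>0$, $\eta=\alpha/(4n)$, and let $m\in\mathbb N$ satisfy $2/m<\eta$. Let $d_i\in B_X$ with $x_i^*(d_i)>1-\eta$, and let $x_{i,j}\in B_X$ ($1\le i\le n$, $1\le j\le m$) with $\big\|\frac1m\sum_jx_{i,j}-d_i\big\|\le\frac2m$. Then there is a $j$ with $x_i^*(x_{i,j})>1-\alpha/2$ for all $i=1,\dots,n$.

*Proof.* We have $\frac1m\sum_jx_i^*(x_{i,j})\ge x_i^*(d_i)-\frac2m>1-2\eta$, that is,
$$\frac1m\sum_{j=1}^m\big(1-x_i^*(x_{i,j})\big)<2\eta ,$$
and all summands are $\ge0$. If $b_i$ is the number of $j$ with $1-x_i^*(x_{i,j})\ge\alpha/2$, then $b_i\alpha/2<2\eta m$, so $b_i<4\eta m/\alpha=m/n$. Hence $b_1+\dots+b_n<m$, and some $j$ is bad for no $i$. $\square$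

This tells us what to build: an increasing sequence of spaces $E_0\subset E_1\subset\cdots$ where, in passing from $E=E_l$ to $E'=E_{l+1}$, every $d$ in a dense subset of $B_E$ becomes up to $2/m$ an average of points $x_{d,1},\dots,x_{d,m}\in B_{E'}$, and there are directions $y_1,\dots,y_m$, where $y_j$ does not depend on $d$, with $\|x_{d,j}\pm y_j\|\le1$. By Lemmas 2 and 3 this gives the SSD2P in the limit if $m=m_l\to\infty$. Three constructions come to mind, and each fails at an identifiable point.

**First try: $E'=E\oplus_\infty\mathbb R$.** Take $m=1$, $x_d=(d,0)$, $y=(0,1)$. Points are not moved at all. But starting from $E_0=Y$ we get $E_l=Y\oplus_\infty\ell_\infty^l$, and the limit is $Y\oplus_\infty c_0$. Seen from the dual: a functional on $E\oplus_\infty\mathbb R$ has norm $\|f\|+|t|$, so a norm-one functional $f$ on $E$ has no room left to see the new direction. With $\oplus_1$ instead of $\oplus_\infty$ the dual norm is a maximum, and there is full room.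

**Second try: new points in an $\ell_1$-sum.** Let $D\subset B_E$ be dense and $F=E\oplus_1(\ell_1(D)\oplus_\infty G)$. The unit vector $\delta_d\in\ell_1(D)$ is to be the moved version of $d$, and $\|(0,(\delta_d,\pm g))\|=1$ for $\|g\|\le1$. The trouble is that $\delta_d$ has nothing to do with $d$. Consider the slice of $B_F$ given by $f\oplus0$, $f\in S_{E^*}$. If $(e,z)\pm(e',z')$ lie in it, then $\|e\pm e'\|>1-\alpha$, so $\|z\pm z'\|<\alpha$ and $\|z'\|<\alpha$: the new directions are useless for this slice, exactly as in the $\ell_1$ example.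

**Third try: $m$ copies of $F$.** Embed $E$ diagonally in $\ell_\infty^m(F)$ by $e\mapsto((e,0),\dots,(e,0))$. Replace $(d,0)$ by $(0,(\delta_d,0))$ in the $j$-th coordinate only, and call the result $x_{d,j}$. Each coordinate of $\frac1m\sum_jx_{d,j}$ differs from $(d,0)$ by $\frac1m(-d,(\delta_d,0))$, of norm at most $\frac2m$. The direction with $(0,(0,g))$ in coordinate $j$ and $0$ elsewhere is a direction $y_j$ as required. So with $E'=\ell_\infty^m(F)$ the limit has the SSD2P. But it contains $c_0$. To see this for $E_0=\mathbb R$, put $C_0=E_0$ and $C_{l+1}=\{((c_1,0),\dots,(c_m,0)):c_j\in C_l\}\subset E_{l+1}$ with $m=m_l$. Then $C_{l+1}$ is $\ell_\infty^{m}(C_l)$, and it contains the diagonal copy of $C_l$. So $C_l$ is the space of functions on $\prod_{i<l}\{1,\dots,m_i\}$ with the supremum norm, and the inclusion $C_l\subset C_{l+1}$ regards a function as one that does not depend on the new variable. The completion of $\bigcup_lC_l$ is $C(K)$ with $K=\prod_i\{1,\dots,m_i\}$. As $m_i\ge2$ for infinitely many $i$, there are infinitely many disjoint nonempty clopen sets in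 $K$, and their indicator functions span an isometric copy of $c_0$.

The third try is nearly right. The harmful vectors have coordinates $(c_1,0),\dots,(c_m,0)$ with *different* $c_j$, and we never used them. The vectors we do use have something in common: if we let $\delta_d$ stand for $d$, all their coordinates represent the same element of $E$. We keep only vectors with this property.

## 5. The one-step extension

The purpose of this section is to define $E'$ and to record the three properties that the rest of the proof uses.

Let $E$ be a Banach space, $D\subset B_E$ dense and $m\in\mathbb N$. Put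
$$Z=\ell_1(D)\oplus_\infty G,\qquad\|(a,g)\|=\max(\|a\|_1,\|g\|),\qquad\rho:Z\to E,\quad\rho(a,g)=\sum_{d\in D}a_d\,d .$$
Since $\|d\|\le1$ for $d\in D$, the series converges absolutely and $\|\rho(a,g)\|\le\|a\|_1\le\|(a,g)\|$, so $\|\rho\|\le1$. Let
$$F=E\oplus_1Z,\qquad P:F\to E,\quad P(e,z)=e+\rho(z).$$
Then $\|P(e,z)\|\le\|e\|+\|z\|$, so $\|P\|\le1$. Finally let
$$E'=\{(p_j)_{j=1}^m\in\ell_\infty^m(F):\ Pp_1=Pp_2=\dots=Pp_m\},$$
a closed subspace of $\ell_\infty^m(F)$ because $P$ is continuous. Let $\pi_j:E'\to F$ be the coordinate maps, $\iota:E\to E'$, $\iota(e)=((e,0),\dots,(e,0))$, and $R:E'\to E$, $R(p)=Pp_1=\dots=Pp_m$. Note that $\iota(e)\in E'$, as $P(e,0)=e$.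

**Lemma 4.**

* **(a)** $\iota$ is an isometric embedding, $\|R\|\le1$ and $R\iota=\mathrm{id}_E$. If $\pi_jp=(e,z)$, then $Rp=e+\rho(z)$, for every $j$.
* **(b)** For $d\in D$ and $g\in G$ let $x_{d,j}$ have $j$-th coordinate $(0,(\delta_d,0))$ and all other coordinates $(d,0)$, and let $y_{g,j}$ have $j$-th coordinate $(0,(0,g))$ and all other coordinates $0$. Both lie in $E'$. The map $g\mapsto y_{g,j}$ is a linear isometry. If $\|g\|\le1$, then $\|x_{d,j}+y_{g,j}\|\le1$. Moreover
$$\Big\|\frac1m\sum_{j=1}^mx_{d,j}-\iota(d)\Big\|\le\frac2m .$$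
* **(c)** If $f\in B_{E^*}$, $\psi\in B_{Z^*}$ and $1\le j\le m$, then $f'=(f\oplus\psi)\circ\pi_j$, where $(f\oplus\psi)(e,z)=f(e)+\psi(z)$, satisfies $\|f'\|\le1$ and $f'\circ\iota=f$.

*Proof.* (a) $\|\iota(e)\|=\max_j\|(e,0)\|=\|e\|$. Further $\|Rp\|=\|Pp_1\|\le\|p_1\|\le\|p\|$ and $R\iota(e)=P(e,0)=e$. The last claim is the definition of $P$, applied to $p_j=(e,z)$.

(b) We have $P(0,(\delta_d,0))=\rho(\delta_d,0)=d=P(d,0)$, so $x_{d,j}\in E'$. We have $P(0,(0,g))=\rho(0,g)=0$, so $y_{g,j}\in E'$. Clearly $\|y_{g,j}\|=\|g\|$, and the map is linear in $g$. The $j$-th coordinate of $x_{d,j}+y_{g,j}$ is $(0,(\delta_d,g))$, of norm $\max(1,\|g\|)$; the others are $(d,0)$, of norm $\|d\|\le1$. So the norm is at most $1$ if $\|g\|\le1$. For fixed $k$, exactly one of the vectors $x_{d,1},\dots,x_{d,m}$ has $k$-th coordinate $(0,(\delta_d,0))$, and the other $m-1$ have $(d,0)$. Hence the $k$-th coordinate of $\frac1m\sum_jx_{d,j}-\iota(d)$ is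
$$\tfrac1m\big(0,(\delta_d,0)\big)+\tfrac{m-1}m(d,0)-(d,0)=\tfrac1m\big(-d,(\delta_d,0)\big),$$
of norm $\frac1m(\|d\|+1)\le\frac2m$.

(c) $|f(e)+\psi(z)|\le\|e\|+\|z\|=\|(e,z)\|$, so $\|f\oplus\psi\|\le1$; and $\|\pi_j\|\le1$. Also $f'(\iota(e))=(f\oplus\psi)(e,0)=f(e)$. $\square$

**Example.** Density of $D$ is not used in Lemma 4, so for a picture take $E=G=\mathbb R$, $D=\{1\}$, $m=2$. Then $E'$ consists of the pairs $\big((s,a,g),(t,b,h)\big)$ with $s+a=t+b$, normed by $\max\big(|s|+\max(|a|,|g|),\,|t|+\max(|b|,|h|)\big)$. The number $1\in E$ becomes $((1,0,0),(1,0,0))$, and $x_{1,1}=((0,1,0),(1,0,0))$, $y_{1,1}=((0,0,1),(0,0,0))$. One sees $\|x_{1,1}\pm y_{1,1}\|=1$. The average of $x_{1,1}$ and $x_{1,2}$ is $((\frac12,\frac12,0),(\frac12,\frac12,0))$, at distance $1=2/m$ from $\iota(1)$. The harmful vector $((1,0,0),(0,0,0))$ of the third try is excluded, since $1\ne0$.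

**What the constraint buys.** Let $w\in E'$ with $Rw=0$. Choose $j$ with $\|w\|=\|\pi_jw\|$ and write $\pi_jw=(e,z)$. By (a), $e=-\rho(z)$, so $\|e\|\le\|z\|$. Since $\|w\|=\|e\|+\|z\|$, we get $\|z\|\ge\frac12\|w\|$: at least half of the norm of $w$ sits in $Z$, and by (c) the functional on $Z$ can be chosen freely, whatever the functional on $E$ is. Section 8 is this remark, iterated.

## 6. The space $X$

The purpose here is to iterate the extension and to obtain projections back onto each stage.

**Choice of the stages.** Let $\kappa=\max(\operatorname{dens}Y,\operatorname{dens}G)$, which is infinite since a nontrivial real normed space has no finite dense subset. Put $E_0=Y$. Given $E_l$ with $\operatorname{dens}E_l\le\kappa$, choose $D_l$ dense in $B_{E_l}$ with $|D_l|\le\kappa$, put $m_l=l+1$, and let $E_{l+1}=E_l'$ be the space of Section 5 built from $E_l,D_l,m_l$. The corresponding objects are $Z_l,\rho_l,\pi^{(l)}_j,R_l$.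

The density does not grow: finitely supported vectors with rational entries are dense in $\ell_1(D_l)$, so $\operatorname{dens}\ell_1(D_l)\le\kappa$. Hence $Z_l$, then $E_l\oplus_1Z_l$, then $\ell_\infty^{m_l}(E_l\oplus_1Z_l)$ have density at most $\kappa$, and so does the subset $E_{l+1}$ of this last metric space.

**The limit.** Identify $E_l$ with $\iota(E_l)\subset E_{l+1}$, and let $X$ be the completion of $\bigcup_lE_l$. Then $\operatorname{dens}X\le\kappa$. By Lemma 4(b), $X$ contains an isometric copy of $G$, and it contains $E_0=Y$. So $\operatorname{dens}X=\kappa$.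

**The projections.** By (a), $R_l:E_{l+1}\to E_l$ has norm at most $1$ and is the identity on $E_l$. For $N\ge l$ consider $R_l\circ R_{l+1}\circ\dots\circ R_{N-1}:E_N\to E_l$ (the identity if $N=l$). Passing from $N$ to $N+1$ does not change the value on $E_N$, since $R_N$ is the identity on $E_N$. So these maps define one map of norm at most $1$ on $\bigcup_NE_N$, which extends to $P_l:X\to E_l$. It is the identity on $E_l$, hence a norm-one projection onto $E_l$. We record
$$P_l|_{E_{l+1}}=R_l,\qquad P_lP_N=P_l\ \ (l\le N),\qquad P_lx\to x\ \ (x\in X).\tag{1}$$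
The first is the definition. For the second, on $E_M$ with $M\ge N$ we have $P_l=(R_l\circ\dots\circ R_{N-1})\circ(R_N\circ\dots\circ R_{M-1})=P_lP_N$; then use density. For the third, $P_lx=x$ if $x\in E_N$ and $l\ge N$, and $\|P_l\|\le1$ extends the convergence from the dense subspace to $X$.

The projection $P_0$ onto $E_0=Y$ proves **part (1) of Theorem B**.

## 7. Slices of $B_X$ contain translates of $B_G$

This section proves **part (2) of Theorem B**.

Let $S_i=S(B_X,x_i^*,\alpha_i)$, $i=1,\dots,n$. Put $\alpha=\min_i\alpha_i$ and $\eta=\alpha/(4n)$.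

**Step 1: Move the slices down to a stage.** We want points of some $D_l$ deep in the slices. Choose $v_i\in B_X$ with $x_i^*(v_i)>1-\eta$. By (1), $P_lv_i\to v_i$, and $P_lv_i\in B_{E_l}$; so there are $l_0$ and $u_i\in B_{E_{l_0}}$ with $x_i^*(u_i)>1-\eta$ for all $i$. Fix $l\ge l_0$ with $2/m_l<\eta$, and write $m=m_l$. The set $\{u\in B_{E_l}:x_i^*(u)>1-\eta\}$ is relatively open in $B_{E_l}$ and contains $u_i$, so by density of $D_l$ it contains some $d_i\in D_l$.

**Step 2: Choose one index for all slices.** In $E_{l+1}\subset X$ the points $x_{d_i,j}$ lie in the unit ball, and $\big\|\frac1m\sum_jx_{d_i,j}-d_i\big\|\le\frac2m$ by Lemma 4(b). Lemma 3 gives a $j$ with $x_i^*(x_{d_i,j})>1-\alpha/2$ for all $i$. Fix it.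

**Step 3: Move in the directions of $G$.** Put $x_i=x_{d_i,j}$ and $G'=\{y_{g,j}:g\in G\}\subset E_{l+1}$. By Lemma 4(b), $G'$ is isometric to $G$; it depends only on $l$ and $j$, not on $i$. For $y\in B_{G'}$, Lemma 4(b) applied to $g$ and $-g$ gives $\|x_i\pm y\|\le1$. By Lemma 2, the points $x_i$ and $x_i\pm y$ lie in $S(B_X,x_i^*,\alpha)\subset S_i$. So $x_i+B_{G'}\subset S_i$ for all $i$. Taking any $y\in S_{G'}$ gives the SSD2P with $\|y\|=1$. $\square$

## 8. One functional for a sequence that leaves every stage

For the Schur property we must exclude weakly null sequences $(x_k)$ with $\|x_k\|\ge\delta$. If $E_n$ is Schur, then $\|P_nx_k\|\to_k0$, so the $x_k$ are essentially vectors killed by $P_n$ with $n$ increasing. We need a *single* $f\in X^*$ that sees infinitely many of them. We build $f$ stage by stage, so at each stage it is already fixed on $E_n$ and must be extended without increasing its norm bound. This was impossible in the first try of Section 4. Here it works.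

**Lemma 5.** Let $n<N$, $w\in E_N$ with $P_nw=0$, and $f\in B_{E_n^*}$. Then $f$ extends to some $f'\in B_{E_N^*}$ with $|f'(w)|\ge\frac12\|w\|$.

*Proof.*

**Step 1: Follow one coordinate from stage $N$ down to stage $n$.** Put $w_N=w$. For $l=N-1,N-2,\dots,n$ choose successively $j_l$ with $\|w_{l+1}\|=\|\pi^{(l)}_{j_l}w_{l+1}\|$; this is possible since the norm of $E_{l+1}$ is a maximum over finitely many coordinates. Write $\pi^{(l)}_{j_l}w_{l+1}=(w_l,z_l)\in E_l\oplus_1Z_l$. Then
$$\|w_{l+1}\|=\|w_l\|+\|z_l\|,\tag{2}$$
and Lemma 4(a) gives $R_lw_{l+1}=w_l+\rho_l(z_l)$. By (1), $P_nw_{l+1}=P_nP_lw_{l+1}=P_nR_lw_{l+1}$, so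
$$P_nw_{l+1}=P_nw_l+P_n\rho_l(z_l).\tag{3}$$

**Step 2: At least half of the norm is in the parts $z_l$.** Put $s=\sum_{l=n}^{N-1}\|z_l\|$. Summing (2) and (3) over $l=n,\dots,N-1$, and using $P_nw_n=w_n$, we get
$$\|w\|=\|w_n\|+s,\qquad0=P_nw=w_n+\sum_{l=n}^{N-1}P_n\rho_l(z_l).$$
Since $\|P_n\rho_l(z_l)\|\le\|z_l\|$, the second identity gives $\|w_n\|\le s$. The first then gives $s\ge\frac12\|w\|$.

**Step 3: Build the functional along the same coordinates.** By Hahn–Banach choose $\psi_l\in B_{Z_l^*}$ with $\psi_l(z_l)=\|z_l\|$. Let $\theta\in\{-1,1\}$, the same sign for all $l$. Put $f_n=f$ and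
$$f_{l+1}=(f_l\oplus\theta\psi_l)\circ\pi^{(l)}_{j_l}\qquad(n\le l<N).$$
By Lemma 4(c), $f_{l+1}\in B_{E_{l+1}^*}$ and $f_{l+1}$ extends $f_l$. Also $f_{l+1}(w_{l+1})=(f_l\oplus\theta\psi_l)(w_l,z_l)=f_l(w_l)+\theta\|z_l\|$. Summing, $f_N(w)=f(w_n)+\theta s$. Choose $\theta$ with $\theta f(w_n)\ge0$. Then $|f_N(w)|=|f(w_n)|+s\ge s\ge\frac12\|w\|$, and $f'=f_N$ is as required. $\square$

**Corollary 6.** Let $(x_k)\subset X$ satisfy $\|x_k\|\ge\delta>0$ for all $k$ and $\lim_k\|P_nx_k\|=0$ for every $n$. Then there are $f\in B_{X^*}$ and $k_1<k_2<\cdots$ with $|f(x_{k_i})|\ge\frac{5\delta}{16}$ for all $i$.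

*Proof.* **Step 1: Replace a subsequence by blocks.** Put $N_0=0$ and $k_0=0$. Inductively choose $k_i>k_{i-1}$ with $\|P_{N_{i-1}}x_{k_i}\|<\delta/16$, by hypothesis, and then $N_i>N_{i-1}$ with $\|x_{k_i}-P_{N_i}x_{k_i}\|<\delta/16$, by (1). Put
$$w_i=P_{N_i}x_{k_i}-P_{N_{i-1}}x_{k_i}\in E_{N_i}.$$
By (1), $P_{N_{i-1}}P_{N_i}=P_{N_{i-1}}$, so $P_{N_{i-1}}w_i=0$. Moreover $\|w_i-x_{k_i}\|<\delta/8$, so $\|w_i\|\ge\frac{7\delta}8$.

**Step 2: Extend over the blocks.** Start with the zero functional on $E_{N_0}$. Apply Lemma 5 successively with $n=N_{i-1}$, $N=N_i$, $w=w_i$ and the functional obtained so far. We get functionals in $B_{E_{N_i}^*}$, each extending the previous one, the $i$-th having absolute value at least $\frac12\|w_i\|$ at $w_i$. Together they define a functional of norm at most $1$ on $\bigcup_lE_l$, which extends to $f\in B_{X^*}$. Then $|f(w_i)|\ge\frac{7\delta}{16}$ for every $i$, and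
$$|f(x_{k_i})|\ge|f(w_i)|-\|w_i-x_{k_i}\|\ge\tfrac{7\delta}{16}-\tfrac{\delta}8=\tfrac{5\delta}{16}.\qquad\square$$

## 9. The Schur property of $X$

This section proves **part (3) of Theorem B**, and with it Theorem A.

If $X$ is Schur, then $Y$ and $G$ are Schur, since both are isometric to closed subspaces of $X$.

Conversely, let $Y$ and $G$ be Schur.

**Step 1: Every stage $E_l$ is Schur.** Finite direct sums of Schur spaces are Schur: if a sequence in the sum is weakly null, then so are its coordinate sequences, which are therefore norm null. The space $\ell_1(D)$ is Schur for every set $D$: the members of a sequence in $\ell_1(D)$ vanish outside a common countable set $D'$, and $\ell_1(D')$ is finite-dimensional or isometric to $\ell_1$, so Schur's theorem applies. Now $E_0=Y$ is Schur, and $E_{l+1}$ is a closed subspace of $\ell_\infty^{m_l}\big(E_l\oplus_1(\ell_1(D_l)\oplus_\infty G)\big)$, a finite direct sum of Schur spaces if $E_l$ is Schur. Induction finishes the step.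

**Step 2: Pass to the limit.** Suppose $(x_k)\subset X$ is weakly null but not norm null. Passing to a subsequence, $\|x_k\|\ge\delta>0$ for all $k$. For each $n$, $(P_nx_k)_k$ is weakly null in the Schur space $E_n$, so $\|P_nx_k\|\to0$. Corollary 6 gives $f\in X^*$ with $f(x_k)\not\to0$, a contradiction. So $X$ is Schur. $\square$

**Proof of Theorem A.** Take $Y=G=\mathbb R$. Then $\operatorname{dens}X=\aleph_0$, so $X$ is separable; $X$ has the SSD2P by (2) and is Schur by (3). A Schur space contains no copy of $c_0$ (Section 3). Thus the answer to the Problem is no. $\square$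

## 10. Copies of $c_0$ in $X$

This section proves **part (4) of Theorem B**. Recall that a series $\sum_kv_k$ in a Banach space $V$ is *weakly unconditionally Cauchy* (wuC) if $\sum_k|f(v_k)|<\infty$ for every $f\in V^*$. The series $\sum_ke_k$ in $c_0$ is wuC, since $c_0^*=\ell_1$, and it does not converge. The Bessaga–Pełczyński theorem says that $V$ contains no copy of $c_0$ if and only if every wuC series in $V$ converges.

If $Y$ or $G$ contains $c_0$, so does $X$. Conversely, suppose that neither contains $c_0$.

**Step 1: No stage contains $c_0$.** Not containing $c_0$ passes to closed subspaces. It passes to finite direct sums: the coordinates of a wuC series form wuC series, which converge by the Bessaga–Pełczyński theorem; so the given series converges, and the theorem applies in the other direction. Finally $\ell_1(D)$ contains no $c_0$, since it is Schur. As in Section 9, induction along $E_{l+1}\subset\ell_\infty^{m_l}\big(E_l\oplus_1(\ell_1(D_l)\oplus_\infty G)\big)$ shows that no $E_l$ contains $c_0$.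

**Step 2: Pass to the limit.** Suppose $T:c_0\to X$ is an isomorphic embedding, and let $x_k=Te_k$. Then $\inf_k\|x_k\|>0$. For $f\in E_n^*$ the functional $f\circ P_n\circ T$ belongs to $c_0^*=\ell_1$, so $\sum_k|f(P_nx_k)|<\infty$. Hence $\sum_kP_nx_k$ is a wuC series in $E_n$. By Step 1 it converges, so $\|P_nx_k\|\to_k0$, for each $n$. Corollary 6 gives $f\in X^*$ with $f(x_k)\not\to0$. But $(e_k)$ is weakly null in $c_0$, so $(x_k)$ is weakly null in $X$, a contradiction. This completes the proof of Theorem B. $\blacksquare$

## 11. Renormings, subspaces and superspaces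

**Almost square renormings.** The space of Theorem A contains no copy of $c_0$, and this does not change under an equivalent norm. By Proposition 1 it cannot be equivalently renormed to be ASQ, although it has the SSD2P.

**Subspaces of the space of Theorem A.** Every infinite-dimensional closed subspace $W$ of it contains $\ell_1$. Indeed, $W$ is Schur. Take a bounded sequence in $W$ without norm convergent subsequences. If $W$ did not contain $\ell_1$, Rosenthal's $\ell_1$-theorem would give a weakly Cauchy subsequence $(v_k)$. Then $v_{p_k}-v_{q_k}\to0$ weakly, hence in norm, whenever $p_k,q_k\to\infty$. So $(v_k)$ would be norm Cauchy, a contradiction.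

**Superspaces.** Theorem B with $G=\mathbb R$ shows that every Banach space $Y$ without $c_0$ (respectively, with the Schur property) is isometric to a 1-complemented subspace of a space of the same density that has the SSD2P and contains no $c_0$ (respectively, is Schur). The density is the same because $\max(\operatorname{dens}Y,\operatorname{dens}\mathbb R)=\operatorname{dens}Y$.

**Large sets in slices.** Take $Y=\mathbb R$ and $G=\ell_1$. By (2) and (3), finitely many slices of the ball of a Schur space can simultaneously contain translates $x_i+B_{G'}$ of the unit ball of one common isometric copy $G'$ of $\ell_1$. By (3) and (4), the spaces $G$ admissible here with $X$ Schur (respectively, with $X$ containing no $c_0$) are exactly the Schur spaces (respectively, exactly the spaces containing no $c_0$): for such $G$ the choice $Y=\mathbb R$ works, and conversely $G$ is isometric to a subspace of $X$.
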